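\title{A game-closed complete Boolean algebra that is not countably closed}

\begin{abstract}
A complete Boolean algebra is countably closed if its nonzero elements have a $\sigma$-closed dense subset, and it is game-closed if the second player has a winning strategy in the descending chain game of length $\omega$. We construct in ZFC a complete Boolean algebra that is game-closed but not countably closed; this answers a question from a paper of Jech and Shelah. Below no nonzero element of this algebra does the second player have a winning strategy that depends only on the opponent's last move and the number of the move. We also show that the game-closed algebras are exactly the completions of $\sigma$-closed partially ordered sets, separative or not.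
\end{abstract}

\section{Introduction}\label{sec:intro}

A partially ordered set (poset) is \emph{$\sigma$-closed} if every countable chain in it has a lower bound. Let $B$ be a complete Boolean algebra and $B^+=B\setminus\{0\}$. To ask that $B^+$ itself be $\sigma$-closed is to ask too much: already in the power set algebra $\mathcal P(\omega)$ the sets $[m,\infty)=\{k<\omega:k\ge m\}$ form a chain with empty intersection. There are two natural ways to ask for less. One can discard the bad chains by passing to a dense subset, or one can let a player steer away from them.

A subset $D$ of a poset $P$ is \emph{dense} if below every element of $P$ there is an element of $D$. The algebra $B$ is \emph{countably closed} if $B^+$ has a dense subset that is $\sigma$-closed in the inherited order. In the game $G(B)$, players I and II alternately choose the terms of a descending sequence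
\[
a_0\ge b_0\ge a_1\ge b_1\ge\cdots
\]
in $B^+$; player I chooses the $a_n$, player II chooses the $b_n$, and II wins if the sequence has a lower bound in $B^+$. The algebra $B$ is \emph{game-closed} if II has a winning strategy, that is, a rule that computes $b_n$ from $(a_0,b_0,\dots,a_n)$ and wins every play in which it is followed.

An atomic algebra such as $\mathcal P(\omega)$ has both properties: the atoms are dense and a chain of atoms has one element, and II wins by playing an atom. The algebra of regular open subsets of the real line is not game-closed, because I can choose for $a_n$ an interval of length at most $1/(n+1)$. In general, a countably closed algebra is game-closed. If $D\subseteq B^+$ is dense and $\sigma$-closed, let II answer $a$ by a fixed element $\tau(a)\in D$ below $a$. The answers form a decreasing sequence in $D$, and a lower bound of it is a lower bound of the whole play.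

This strategy has no memory: it looks only at the last move. The converse implication therefore asks whether the memory of an arbitrary winning strategy can be erased. One would try to attach to each element $d$ of a dense set one position of the game, so that smaller elements get longer positions; chains would then turn into plays. The obstacle is that an element is reached by many different positions, and the choices must cohere. The following results are known.
\begin{itemize}
\item If $B$ is game-closed and has a dense subset of size $\aleph_1$ (Foreman) or, more generally, of size $2^{\aleph_0}$ (Vojt\'a\v{s}, Veli\v{c}kovi\'c), then $B$ is countably closed.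
\item It is consistent with ZFC, indeed with ZFC+GCH, that some complete Boolean algebra is game-closed but not countably closed.
\item The statement ``every game-closed complete Boolean algebra is countably closed'' is equivalent to the statement ``every complete subalgebra of a countably closed complete Boolean algebra is countably closed''.
\end{itemize}
So the obstacle can be overcome for small algebras, and in some models it cannot be overcome for all algebras. This leaves room for a model in which it can always be overcome. The problem, which comes from the paper \cite{JS} of Jech and Shelah, is to decide between the two possibilities: \emph{does ZFC prove that there is a game-closed complete Boolean algebra that is not countably closed, or is it consistent with ZFC that every game-closed complete Boolean algebra is countably closed?}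

We show that the first alternative holds. For every infinite cardinal $\kappa$, Definition~\ref{def:Q} introduces a complete Boolean algebra $B_\kappa$. It is the completion of a poset of functions with up to $2^\kappa$ coordinates, in which an extension may add coordinates freely but may change only $\kappa$ of the old values. All theorems below are theorems of ZFC.

\begin{theorem}\label{thm:main}
The algebra $B_{\aleph_0}$ is game-closed but not countably closed.
\end{theorem}

With the equivalence quoted above, this gives at once:

\begin{corollary}\label{cor:subalgebra}
Some countably closed complete Boolean algebra has a complete subalgebra that is not countably closed.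
\end{corollary}

To state the full result we need four notions. A \emph{Markov strategy} for II in $G(B)$ is a strategy that depends only on the opponent's last move and the number of the move: it is a function $\tau:\omega\times B^+\to B^+$ with $\tau(n,a)\le a$, and II follows it by playing $b_n=\tau(n,a_n)$. For $b\in B^+$, $B{\restriction}b$ is the complete Boolean algebra $\{a\in B:a\le b\}$. The \emph{density} of $B$ is the least size of a dense subset of $B^+$. Finally, $RO(P)$ is the completion of the poset $P$; it is recalled in Section~\ref{sec:completions}, together with the notion of a separative poset.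

\begin{theorem}\label{thm:general}
Let $\kappa$ be an infinite cardinal.
\begin{enumerate}
\item[(1)] $B_\kappa\cong RO(P)$ for a poset $P$, not separative, in which every decreasing sequence of length at most $\kappa$ has a lower bound. Moreover, $B_\kappa$ is game-closed.
\item[(2)] For no $b\in B_\kappa^+$ is $B_\kappa{\restriction}b$ countably closed. Moreover, for no $b\in B_\kappa^+$ does II have a winning Markov strategy in $G(B_\kappa{\restriction}b)$.
\item[(3)] $B_\kappa$ has density at most $2^{2^\kappa}$. Hence the least density of a game-closed, not countably closed complete Boolean algebra lies in the interval $[(2^{\aleph_0})^+,2^{2^{\aleph_0}}]$, and it equals $(2^{\aleph_0})^+$ if $2^{2^{\aleph_0}}=(2^{\aleph_0})^+$.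
\end{enumerate}
\end{theorem}

The form of part (1) is not an accident of the example.

\begin{theorem}\label{thm:classification}
A complete Boolean algebra $A$ is game-closed if and only if $A\cong RO(P)$ for some $\sigma$-closed poset $P$, not necessarily separative.
\end{theorem}

The countably closed algebras are the completions of \emph{separative} $\sigma$-closed posets (Lemma~\ref{lem:separative}), so the distance between the two notions is exactly separativity. The implication from right to left in Theorem~\ref{thm:classification} is the short Lemma~\ref{lem:closed-game}. The other implication is proved in Section~\ref{sec:classification} and is not used for Theorems~\ref{thm:main} and~\ref{thm:general}. A reader interested only in Theorem~\ref{thm:main} may read $\kappa=\aleph_0$ throughout; then ``size at most $\kappa$'' means ``countable'' and $\kappa^+=\omega_1$.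

\section{Completions of posets}\label{sec:completions}

Posets are nonempty, Boolean algebras have $0\ne1$, and ``decreasing'' allows repetitions. A poset is $\sigma$-closed if and only if every decreasing $\omega$-sequence has a lower bound: given a chain $\{k_n:n<\omega\}$, bound the sequence of the minima $\min\{k_0,\dots,k_n\}$. Two elements of a poset are \emph{compatible} if they have a common lower bound.

A \emph{completion} of a poset $P$ is a complete Boolean algebra $A$ with a map $e:P\to A^+$ such that
\begin{itemize}
\item[(E1)] $p\le q$ implies $e(p)\le e(q)$;
\item[(E2)] $e[P]$ is dense in $A^+$;
\item[(E3)] $e(p)\wedge e(q)\ne0$ if and only if $p$ and $q$ are compatible in $P$.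
\end{itemize}
In (E3) the implication from right to left follows from (E1). We shall mostly use the following consequence.
\begin{itemize}
\item[(E4)] If $0<a\le e(p)$, then there is $r\le p$ with $e(r)\le a$.
\end{itemize}
Indeed, (E2) gives $q$ with $e(q)\le a\le e(p)$, (E3) gives $r\le q,p$, and (E1) gives $e(r)\le a$.

It is a textbook fact that every poset has a completion. Call $U\subseteq P$ \emph{regular open} if it is closed downward and contains every $p$ such that each $q\le p$ has an extension in $U$. The regular open sets, ordered by inclusion, form a complete Boolean algebra $RO(P)$, and the map sending $p$ to the set of all $q$ such that each $r\le q$ is compatible with $p$ satisfies (E1)--(E3).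

The completion is unique: if $(A,e)$ is a completion of $P$, then $a\mapsto U_a=\{p:e(p)\le a\}$ is an isomorphism of $A$ onto $RO(P)$. The set $U_a$ is closed downward by (E1). If $e(p)\not\le a$, then (E4) gives $q\le p$ with $e(q)\le e(p)\wedge\neg a$, and no extension of $q$ is in $U_a$; so $U_a$ is regular open. By (E2), $a=\bigvee e[U_a]$, so $a\le a'$ if and only if $U_a\subseteq U_{a'}$. Finally let $U$ be regular open and $a=\bigvee e[U]$. Then $U\subseteq U_a$. If $q\le p\in U_a$, then $e(q)\wedge e(u)\ne0$ for some $u\in U$, so $q$ and $u$ have a common extension, which lies in $U$; hence $p\in U$.

A poset is \emph{separative} if whenever $p\not\le q$ there is $r\le p$ incompatible with $q$.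

\begin{lemma}\label{lem:separative}
A complete Boolean algebra $A$ is countably closed if and only if it is the completion of a separative $\sigma$-closed poset.
\end{lemma}

\begin{proof}
Let $D\subseteq A^+$ be dense and $\sigma$-closed. The inclusion map satisfies (E1)--(E3), since below a nonzero meet there is an element of $D$. If $d\not\le d'$, an element of $D$ below $d\wedge\neg d'$ is incompatible with $d'$; so $D$ is separative. Conversely, let $(A,e)$ be the completion of a separative $\sigma$-closed $P$. If $p\not\le q$, take $r\le p$ incompatible with $q$; then $0<e(r)\le e(p)$ and $e(r)\wedge e(q)=0$, so $e(p)\not\le e(q)$. Thus $e$ is an order isomorphism of $P$ onto the dense set $e[P]$, which is therefore $\sigma$-closed.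
\end{proof}

Without separativity a decreasing sequence in $e[P]$ need not come from a decreasing sequence in $P$. Player II, however, can remember an element of $P$.

\begin{lemma}\label{lem:closed-game}
The completion $(A,e)$ of a $\sigma$-closed poset $P$ is game-closed.
\end{lemma}

\begin{proof}
Player II builds $p_0\ge p_1\ge\cdots$ in $P$ and plays $b_n=e(p_n)$. By (E2) there is $p_0$ with $e(p_0)\le a_0$. If $a_{n+1}\le e(p_n)$, then (E4) gives $p_{n+1}\le p_n$ with $e(p_{n+1})\le a_{n+1}$. If $p$ is a lower bound of the $p_n$, then $e(p)$ is a lower bound of the play.
\end{proof}

\section{The poset $Q_\kappa$ and its completion}\label{sec:poset}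

We start from the bad chain of $\mathcal P(\omega)$. Let
\[
C=\{[m,\infty):m<\omega\}\cup\{\{m\}:m<\omega\},
\]
ordered by inclusion. Call the values $[m,\infty)$ \emph{undecided} and the values $\{m\}$ \emph{decided}. A decided value has no proper subset in $C$. On $C$ alone, I threatens to shrink an undecided value again and again, and II parries by deciding it; the completion of $C$ is $\mathcal P(\omega)$. We want a poset in which II can still parry every threat that she sees being made, but cannot remove all threats in advance. So we take many coordinates, each carrying a copy of $C$, and we limit the number of coordinates that a single move may change.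

\begin{definition}\label{def:Q}
Let $\kappa$ be an infinite cardinal and $\lambda=(2^\kappa)^+$. Let $Q=Q_\kappa$ be the set of all functions $x$ with $\operatorname{dom}x\subseteq\lambda$, $|\operatorname{dom}x|\le2^\kappa$ and values in $C$. Put $x'\le x$ if
\begin{itemize}
\item $\operatorname{dom}x\subseteq\operatorname{dom}x'$ and $x'(t)\subseteq x(t)$ for all $t\in\operatorname{dom}x$, and
\item $|\{t\in\operatorname{dom}x:x'(t)\ne x(t)\}|\le\kappa$.
\end{itemize}
Let $B=B_\kappa=RO(Q,\le)$, with the map $e:Q\to B^+$ satisfying (E1)--(E4). Elements of $Q$ are called \emph{conditions}.
\end{definition}

The relation $\le$ is a partial order; it is transitive because the union of two sets of size at most $\kappa$ has size at most $\kappa$. New coordinates cost nothing: if $x\subseteq x'$ as functions, then $x'\le x$. To \emph{decide $x$ on} a set $T\subseteq\operatorname{dom}x$ means to replace $x(t)$ by $\{\min x(t)\}$ for $t\in T$; if $|T|\le\kappa$, the result is below $x$. A condition with $\kappa^+$ undecided values keeps $\kappa^+$ of them in every extension. The algebra $B$ feels the bound on changes: two conditions that differ at $\kappa^+$ common coordinates are incompatible, because a common extension agrees with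 each of them at all but $\kappa$ of these coordinates.

A decreasing sequence $\langle x_\xi:\xi<\eta\rangle$ in $Q$ \emph{stabilizes} if for every $t\in\bigcup_\xi\operatorname{dom}x_\xi$ the value $x_\xi(t)$ is the same for all large $\xi<\eta$. This final value is denoted by $z(t)$, and $z$ is the \emph{limit} of the sequence. The next lemma tells who wins a play.

\begin{lemma}\label{lem:limits}
Let $\eta\le\kappa$ be a limit ordinal and $\langle x_\xi:\xi<\eta\rangle$ a decreasing sequence in $(Q,\le)$. If the sequence stabilizes, then its limit is a lower bound in $Q$. If it does not stabilize, then $\{e(x_\xi):\xi<\eta\}$ has no lower bound in $B^+$, and the sequence has no lower bound in $Q$.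
\end{lemma}

\begin{proof}
Suppose that the sequence stabilizes with limit $z$. Then $|\operatorname{dom}z|\le\kappa\cdot2^\kappa=2^\kappa$. Fix $\xi$. For $t\in\operatorname{dom}x_\xi$ there is $\xi'>\xi$ with $z(t)=x_{\xi'}(t)\subseteq x_\xi(t)$, and therefore
\[
\{t\in\operatorname{dom}x_\xi:z(t)\ne x_\xi(t)\}\subseteq\bigcup_{\xi<\xi'<\eta}\{t\in\operatorname{dom}x_\xi:x_{\xi'}(t)\ne x_\xi(t)\}.
\]
The right side is a union of at most $\kappa$ sets of size at most $\kappa$. So $z\le x_\xi$.

Suppose that the values at $t$ are not eventually constant. A decided value would never change again, so $x_\xi(t)=[m_\xi,\infty)$ for all large $\xi$, and the numbers $m_\xi$ are nondecreasing and not eventually constant, hence unbounded. Let $d\in B^+$ be a lower bound of the $e(x_\xi)$, and take $y\in Q$ with $e(y)\le d$. After adding $t$ to the domain of $y$, or deciding $y$ on $\{t\}$, we may assume that $y(t)=\{m\}$. Pick $\xi$ with $m_\xi>m$. Since $0<e(y)\le e(x_\xi)$, (E3) gives $w\le y,x_\xi$, and $w(t)\subseteq\{m\}\cap[m_\xi,\infty)=\emptyset$, which is absurd. The last statement follows by (E1).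
\end{proof}

So $(Q,\le)$ is not $\sigma$-closed, and II must see to it that no value shrinks infinitely often. A finer order records this policy: an old value may change only by being decided. Put $x'\le^*x$ if $x'\le x$ and $x'(t)$ is decided for every $t\in\operatorname{dom}x$ with $x'(t)\ne x(t)$.

\begin{lemma}\label{lem:star}
\begin{enumerate}
\item[(a)] The relation $\le^*$ is a partial order on $Q$.
\item[(b)] Every $\le^*$-decreasing sequence of length at most $\kappa$ has a $\le^*$-lower bound.
\item[(c)] If $z\le x$ and $z\le y$, then there is $w\le z$ with $w\le^*x$ and $w\le^*y$.
\end{enumerate}
\end{lemma}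

\begin{proof}
(a) Reflexivity holds trivially, and antisymmetry is inherited from $\le$. Let $x''\le^*x'\le^*x$ and $t\in\operatorname{dom}x$ with $x''(t)\ne x(t)$. If $x'(t)\ne x(t)$, then $x'(t)$ is decided and $x''(t)=x'(t)$. Otherwise $x''(t)\ne x'(t)$, so $x''(t)$ is decided.

(b) A sequence of successor length has a last term, so let $\langle x_\xi:\xi<\eta\rangle$ have limit length $\eta\le\kappa$. If $t\in\operatorname{dom}x_\xi$ and $x_{\xi'}(t)\ne x_\xi(t)$ for some $\xi'>\xi$, then $x_{\xi'}(t)$ is decided and does not change later. So the sequence stabilizes, and its limit $z$ satisfies $z\le x_\xi$ by Lemma~\ref{lem:limits}. If $z(t)\ne x_\xi(t)$, then $z(t)=x_{\xi'}(t)$ for some $\xi'>\xi$, and this value is decided since $x_{\xi'}\le^*x_\xi$. Hence $z\le^*x_\xi$.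

(c) Let $T$ consist of all $t\in\operatorname{dom}x$ with $z(t)\ne x(t)$ and all $t\in\operatorname{dom}y$ with $z(t)\ne y(t)$. Then $|T|\le\kappa$. Let $w$ be the result of deciding $z$ on $T$, so $w\le z\le x$. If $t\in\operatorname{dom}x\setminus T$, then $w(t)=z(t)=x(t)$, and if $t\in T$, then $w(t)$ is decided. So $w\le^*x$, and by symmetry $w\le^*y$.
\end{proof}

\begin{proposition}\label{prop:game-closed}
$B\cong RO(Q,\le^*)$, the poset $(Q,\le^*)$ is not separative, and $B$ is game-closed.
\end{proposition}

\begin{proof}
The order $\le^*$ is contained in $\le$, so $e$ satisfies (E1) for $\le^*$; (E2) does not mention the order of $Q$; and by Lemma~\ref{lem:star}(c) the two orders have the same compatible pairs, which gives (E3). By uniqueness of the completion, $B\cong RO(Q,\le^*)$. Since $\omega\le\kappa$, the poset $(Q,\le^*)$ is $\sigma$-closed by Lemma~\ref{lem:star}(b), and Lemma~\ref{lem:closed-game} shows that $B$ is game-closed.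

Fix $t\in\lambda$ and let $x=\{(t,[0,\infty))\}$ and $x'=\{(t,[1,\infty))\}$. Then $x'\not\le^*x$. Every $z\le^*x'$ satisfies $z\le x'\le x$, so it is compatible with $x$ in $\le$ and hence in $\le^*$. Thus $(Q,\le^*)$ is not separative.
\end{proof}

In concrete terms, II remembers the condition behind her previous move, compares it with a condition below the opponent's new move, and decides every old coordinate where the two differ. On the poset itself very little memory is needed.

\begin{remark}\label{rem:two-moves}
Play the game on $(Q,\le)$ instead of $B^+$, with moves $x_0\ge y_0\ge x_1\ge y_1\ge\cdots$. Then II wins using only the opponent's last two moves. Let $y_0=x_0$, and for $n\ge1$ let $y_n$ be the result of deciding $x_n$ on the set of $t\in\operatorname{dom}x_{n-1}$ with $x_n(t)\ne x_{n-1}(t)$. This set has size at most $\kappa$ because $x_n\le x_{n-1}$. If $x_n(t)\ne x_{n-1}(t)$, then $y_n(t)$ is decided and $x_k(t)=y_n(t)$ for all $k>n$. So $\langle x_n:n<\omega\rangle$ stabilizes and has a lower bound by Lemma~\ref{lem:limits}. The next section shows that the last move and the number of the move do not suffice.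
\end{remark}

\section{Defeating Markov strategies}\label{sec:markov}

On the poset $(Q,\le)$, a Markov strategy is a sequence of functions $F_n:Q\to Q$ with $F_n(x)\le x$. The following lemma is the core of the paper.

\begin{lemma}\label{lem:main}
Let $p\in Q$ and let $F_n:Q\to Q$ $(n<\omega)$ satisfy $F_n(x)\le x$ for all $x\in Q$. Then there are conditions
\[
p\ge x_0\ge F_0(x_0)\ge x_1\ge F_1(x_1)\ge\cdots
\]
and a coordinate $t\in\lambda$ such that $t\in\operatorname{dom}x_n$ and $x_{n+1}(t)\subsetneq x_n(t)$ for all large $n$.
\end{lemma}

\subsection*{One round of the argument}

A direct attack fails. Let $F(x)$ decide $x$ on the set of coordinates whose value is undecided and different from $[0,\infty)$, if this set has size at most $\kappa$, and let $F(x)=x$ otherwise. As long as I stays in the first case, every answer $F(x_n)$ has only decided values and the value $[0,\infty)$, so the play stabilizes. Here the condition itself betrays where I has moved. Since I may shrink only $\kappa$ values at a time and II may decide $\kappa$ values, I must hide the coordinate at which he moved among $\kappa^+$ coordinates that look alike.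

The way to hide is to find one condition that is a legal move in $\kappa^+$ different plays and shrinks a different coordinate in each. We carry this out for one round, under the simplifying assumption that $F_0$ changes no old values, that is, $x\subseteq F_0(x)$ for all $x$; the function $F_1$ is arbitrary. Define conditions $g_i$ $(i\le\kappa^+)$, increasing under $\subseteq$. Let $g_0=p$ and take unions at limits. Given $g_i$, pick $t_i\notin\operatorname{dom}g_i$, let
\[
u_i=g_i\cup\{(t_i,[0,\infty))\},\qquad f_i=F_0(u_i)\supseteq u_i,
\]
and let $g_{i+1}$ be $f_i$ with the value at $t_i$ replaced by $[1,\infty)$. Then $g_i\subseteq g_{i+1}$. The condition $x=g_{\kappa^+}$ extends every $g_{i+1}$ as a function, so $x\le f_i$ for all $i<\kappa^+$, with the single change at $t_i$. The answer $F_1(x)$ changes at most $\kappa$ values of $x$, so it leaves some $t_i$ alone. In the play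
\[
u_i\ge F_0(u_i)\ge x\ge F_1(x)
\]
the values at $t_i$ are $[0,\infty)$, $[0,\infty)$, $[1,\infty)$, $[1,\infty)$: player I has shrunk a value, and II has failed to decide it. A strategy with memory would know $i$; the function $F_1$ sees only $x$.

Two difficulties remain. First, $f_i$ may change old values of $g_i$, and the changes made for different $i$ may contradict each other. We shall run the recursion up to $\lambda$ and find $\kappa^+$ stages at which the change is literally the same. Second, the coordinate $t_i$ is found only after II has answered, while we need one coordinate that shrinks infinitely often. We therefore argue by contradiction: if no coordinate can be shrunk forever, then for each $i$ we take a play in which $t_i$ cannot be shrunk even once more, and the argument above shrinks one of the $t_i$ once more.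

We recall the facts on stationary sets that are needed. Let $\lambda$ be a regular uncountable cardinal. A set $S\subseteq\lambda$ is \emph{stationary} if it meets every closed unbounded subset of $\lambda$; such a set is unbounded, so it has size $\lambda$. For every infinite regular $\mu<\lambda$, the set of $i<\lambda$ of cofinality $\mu$ is stationary. Fodor's lemma says that if $S$ is stationary and $h(i)<i$ for all $i\in S$, then $h$ is constant on a stationary subset of $S$.

\subsection*{Proof of Lemma~\ref{lem:main}}

A \emph{run} is a sequence $(x_0,\dots,x_n)$ with $x_0\le p$ and $x_{k+1}\le F_k(x_k)$ for $k<n$. Its \emph{outcome} is the pair $(n,F_n(x_n))$. If a run has outcome $(n,f)$ and $x\le f$, then appending $x$ gives a run with outcome $(n+1,F_{n+1}(x))$, and this pair depends only on $n$ and $x$.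

Let $t\in\lambda$. An outcome $(n,f)$ is \emph{$t$-open} if $t\in\operatorname{dom}f$ and $f(t)$ is undecided. A \emph{$t$-step} from a $t$-open outcome $(n,f)$ is a condition $x\le f$ such that $x(t)\subsetneq f(t)$ and $F_{n+1}(x)(t)$ is undecided; it \emph{leads to} the $t$-open outcome $(n+1,F_{n+1}(x))$. A $t$-open outcome is \emph{$t$-terminal} if there is no $t$-step from it.

Suppose that for some $t$ there is an infinite sequence of $t$-steps $x_{k+1},x_{k+2},\dots$ that starts from the outcome of a run $(x_0,\dots,x_k)$, each step starting from the outcome to which the previous one leads. Then $x_{n+1}(t)\subsetneq F_n(x_n)(t)\subseteq x_n(t)$ for all $n>k$, and $x_0,x_1,\dots$ and $t$ are as required. So assume toward a contradiction that \emph{for no $t$ is there an infinite sequence of $t$-steps}.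

\medskip
\noindent\emph{Step 1: for every $g\le p$ there are $t\in\lambda\setminus\operatorname{dom}g$ and a $t$-terminal outcome $(n,f)$ with $f\le g$.}
Since $|\operatorname{dom}g|<\lambda$, there is $U\subseteq\lambda\setminus\operatorname{dom}g$ with $|U|=\kappa^+$. Let $u=g\cup(U\times\{[0,\infty)\})$. As $\kappa^+\le2^\kappa$, $u$ is a condition, and $u\le g\le p$, so $(u)$ is a run. The answer $F_0(u)$ changes at most $\kappa$ values of $u$, so $F_0(u)(t)=[0,\infty)$ for some $t\in U$, and $(0,F_0(u))$ is $t$-open. Starting from it, take $t$-steps as long as possible. By assumption this stops at a $t$-terminal outcome $(n,f)$, and $f\le F_0(u)\le g$ because each step leads downward.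

\medskip
\noindent\emph{Step 2: the recursion.}
We define conditions $g_i$ $(i<\lambda)$, increasing under $\subseteq$; they serve as a ledger in which an entry, once made, is never altered. Let $g_0=p$. For limit $i$ let $g_i=\bigcup_{j<i}g_j$, which is a condition because $|i|\le2^\kappa$. Given $g_i\supseteq p$, we have $g_i\le p$, and Step~1 gives $t_i\notin\operatorname{dom}g_i$ and a $t_i$-terminal outcome $(n_i,f_i)$ with $f_i\le g_i$. Write $f_i(t_i)=[m_i,\infty)$. Let $g_{i+1}$ have domain $\operatorname{dom}f_i$ and values
\[
g_{i+1}(t)=\begin{cases}
g_i(t)&\text{if }t\in\operatorname{dom}g_i,\\
[m_i+1,\infty)&\text{if }t=t_i,\\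
f_i(t)&\text{otherwise.}
\end{cases}
\]
The $t_i$ are pairwise distinct, since $t_i\in\operatorname{dom}g_{i+1}\setminus\operatorname{dom}g_i$. The ledger ignores the changes that $f_i$ makes to $g_i$; we keep them separately:
\[
A_i=\{t\in\operatorname{dom}g_i:f_i(t)\ne g_i(t)\},\qquad \beta_i=f_i{\restriction}A_i .
\]
Since $f_i\le g_i$, we have $|A_i|\le\kappa$.

\medskip
\noindent\emph{Step 3: many stages with the same change.}
The cardinal $\lambda=(2^\kappa)^+$ is regular and larger than $\kappa^+$, so the set $S$ of $i<\lambda$ of cofinality $\kappa^+$ is stationary. For $i\in S$ the set $A_i$ is contained in the increasing union $\operatorname{dom}g_i=\bigcup_{j<i}\operatorname{dom}g_j$, and $|A_i|\le\kappa<\operatorname{cf}i$; so $A_i\subseteq\operatorname{dom}g_{h(i)}$ for some $h(i)<i$. By Fodor's lemma there are $j<\lambda$ and a stationary $S'\subseteq S$ with $A_i\subseteq\operatorname{dom}g_j$ for all $i\in S'$. Each $\beta_i$ with $i\in S'$ is a subset of size at most $\kappa$ of $\operatorname{dom}g_j\times C$, a set of size at most $2^\kappa$. There are at most $(2^\kappa)^\kappa=2^\kappa$ such subsets, so the pair $(n_i,\beta_i)$ takes at most $2^\kappa$ values on $S'$, while $|S'|=(2^\kappa)^+$. Hence there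 are $S''\subseteq S'$ of size $\lambda$, a number $n$ and a function $\beta$ with domain $A$ such that $n_i=n$, $A_i=A$ and $\beta_i=\beta$ for all $i\in S''$.

\medskip
\noindent\emph{Step 4: one move in $\kappa^+$ runs.}
Let $I$ be the set of the first $\kappa^+$ elements of $S''$ and let $\varepsilon=\sup I$. Then $\varepsilon<\lambda$ since $\lambda$ is regular and larger than $\kappa^+$, and $i+1\le\varepsilon$ for $i\in I$ since $I$ has no largest element. Let $x$ be $g_\varepsilon$ with its values on $A$ replaced by those of $\beta$. Fix $i\in I$. Then $A=A_i\subseteq\operatorname{dom}g_i$ and $\operatorname{dom}f_i=\operatorname{dom}g_{i+1}\subseteq\operatorname{dom}x$, and outside $A$ the function $x$ agrees with $g_\varepsilon\supseteq g_{i+1}\supseteq g_i$. The coordinates of $f_i$ fall into four classes: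
\[
\begin{array}{l|l}
t\in A & x(t)=\beta(t)=\beta_i(t)=f_i(t)\\
t\in\operatorname{dom}g_i\setminus A & x(t)=g_i(t)=f_i(t)\quad(\text{as }t\notin A_i)\\
t=t_i & x(t)=g_{i+1}(t)=[m_i+1,\infty)\subsetneq f_i(t)\\
t\in\operatorname{dom}f_i\setminus(\operatorname{dom}g_i\cup\{t_i\}) & x(t)=g_{i+1}(t)=f_i(t)
\end{array}
\]
So $x\le f_i$ for every $i\in I$, with the single change at $t_i$.

Here the Markov property is used: from all the outcomes $(n,f_i)$, $i\in I$, the move $x$ receives the same answer $F_{n+1}(x)$. This answer changes at most $\kappa$ values of $x$, and the $t_i$, $i\in I$, are $\kappa^+$ distinct points of $\operatorname{dom}x$. So for some $i\in I$ the value $F_{n+1}(x)(t_i)=x(t_i)=[m_i+1,\infty)$ is undecided. Then $x$ is a $t_i$-step from $(n,f_i)=(n_i,f_i)$, although this outcome is $t_i$-terminal. This contradiction proves Lemma~\ref{lem:main}. \qed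

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:general}}\label{sec:proofs}

Theorem~\ref{thm:main} follows from parts (1) and (2) of Theorem~\ref{thm:general} with $\kappa=\aleph_0$ and $b=1$.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(1) Take $P=(Q,\le^*)$ and apply Lemma~\ref{lem:star}(b) and Proposition~\ref{prop:game-closed}.

(2) Let $b\in B^+$ and let $\tau$ be a Markov strategy for II in $G(B{\restriction}b)$. We transfer it to $Q$. Fix $p\in Q$ with $e(p)\le b$. For $x\le p$ we have $e(x)\le b$ and $0<\tau(n,e(x))\le e(x)$, so (E4) gives a condition $F_n(x)\le x$ with $e(F_n(x))\le\tau(n,e(x))$. For $x\not\le p$ put $F_n(x)=x$. Let $x_0,x_1,\dots$ be given by Lemma~\ref{lem:main}. All $x_n$ are below $p$, so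
\[
b\ge e(x_0)\ge\tau(0,e(x_0))\ge e(F_0(x_0))\ge e(x_1)\ge\tau(1,e(x_1))\ge\cdots.
\]
Thus the moves $a_n=e(x_n)$ of I are legal in a play in which II follows $\tau$. The sequence $\langle x_n:n<\omega\rangle$ does not stabilize, so by Lemma~\ref{lem:limits} the play has no lower bound in $B^+$. Hence $\tau$ is not winning. If $B{\restriction}b$ were countably closed, the memoryless strategy described in Section~\ref{sec:intro} would be a winning Markov strategy in $G(B{\restriction}b)$.

(3) A condition is a subset of $\lambda\times C$ of size at most $2^\kappa$, and $\lambda\le2^{2^\kappa}$. So $|Q|\le(2^{2^\kappa})^{2^\kappa}=2^{2^\kappa}$, and $e[Q]$ is dense in $B^+$. With $\kappa=\aleph_0$ this gives the upper bound for the least density.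

For the lower bound we show that a game-closed algebra $A$ of density at most $2^{\aleph_0}$ is countably closed. If $A$ is finite, then it is atomic and hence countably closed. Let $A$ be infinite. Then $A$ contains infinitely many pairwise disjoint nonzero elements: if $A{\restriction}a$ is infinite, split $a$ into two disjoint nonzero parts; below one of them there are infinitely many elements; set the other part aside and repeat. Distinct subsets of this family have distinct suprema, so $|A|\ge2^{\aleph_0}$. A subset of $A^+$ that contains a dense set is dense, so $A^+$ has a dense subset of size exactly $2^{\aleph_0}$, and the theorem of Vojt\'a\v{s} and Veli\v{c}kovi\'c applies. The last statement of (3) follows because the interval then has one element.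
\end{proof}

\begin{remark}\label{rem:parameters}
The following variants of Definition~\ref{def:Q} show what each parameter does.

(a) \emph{No bound on the number of changes.} Then the conditions with only decided values form a dense set $D$, and $e{\restriction}D$ satisfies (E1)--(E3). On $D$ the order is reverse inclusion, which is $\sigma$-closed by taking unions. It is separative: if $y\not\supseteq x$, then $y$ and $x$ disagree at a common coordinate, or $y$ can be extended to disagree with $x$ at a point of $\operatorname{dom}x\setminus\operatorname{dom}y$. By Lemma~\ref{lem:separative} the completion is countably closed.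

(b) \emph{No fresh coordinates.} Replace $\lambda$ by $2^\kappa$ and let $p$ be a condition defined everywhere. Then $p$ serves as a memory. Let $D=\{x:x\le^*p\}$, ordered by $\le$. By (E4) and Lemma~\ref{lem:star}(c), below every $z\le p$ there is an element of $D$, and $B{\restriction}e(p)$ is the completion of $D$. An element of $D$ has at $t$ the value $p(t)$ or a decided value, so decreasing $\omega$-sequences in $D$ stabilize, and their limits are in $D$. If $x,y\in D$ and $y\not\le x$, then $y(t)\not\subseteq x(t)$ for some $t$, since $x$ and $y$ differ at no more than $\kappa$ points; replacing $y(t)$ by $\{m\}$ with $m\in y(t)\setminus x(t)$ gives an element of $D$ below $y$ that is incompatible with $x$. So $B{\restriction}e(p)$ is countably closed by Lemma~\ref{lem:separative}.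

(c) \emph{Too few coordinates.} Let $\kappa=\aleph_0$ and use domains of size at most $\aleph_1$ inside $\omega_2$. The proofs of Section~\ref{sec:poset} are unchanged, so the completion is game-closed, and its density is at most $\aleph_2^{\aleph_1}=2^{\aleph_1}$. If $2^{\aleph_1}=2^{\aleph_0}$, it is countably closed by the proof of part (3). What breaks down is the counting in Step~3: there are up to $\aleph_1^{\aleph_0}=2^{\aleph_0}\ge\aleph_2$ possible changes $\beta_i$ and only $\aleph_2$ stages.
\end{remark}

\section{Game-closed algebras are completions of $\sigma$-closed posets}\label{sec:classification}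

By Lemma~\ref{lem:closed-game}, it remains to prove the implication from left to right in Theorem~\ref{thm:classification}. Let $A$ be a complete Boolean algebra and $\Sigma$ a winning strategy for II in $G(A)$. A \emph{position} is a finite sequence $h=(a_0,b_0,\dots,a_n,b_n)$, $n\ge0$, of legal moves in which II follows $\Sigma$; put $\operatorname{last}(h)=b_n$.

Since separativity is not required, an element $b\in A^+$ may appear in $P$ many times, each time with a different memory. The first attempt is to use pairs $(b,h)$ with $b\le\operatorname{last}(h)$, ordered by extension of positions. This violates (E3): if $b\wedge b'\ne0$, then $(b,h)$ and $(b',h')$ must be compatible, but no position extends both $h$ and $h'$ when these diverge. So the memory must be a set of positions, all of which are prolonged by an extension, and lower bounds of $\omega$-sequences force us to allow countable sets. There is a second point. The element $b$ may be strictly below $\operatorname{last}(h)$, so a lower bound of a play through $h$ need not be below $b$, unless the play continues below $b$. This explains the next definition.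

For $c\in A^+$, a position $h'$ is a \emph{$c$-extension} of $h$ if $h'$ is a proper end-extension of $h$ and the move of I that follows $h$ in $h'$ is below $c$. In this case $\operatorname{last}(h')\le c$, every position that end-extends $h'$ is a $c$-extension of $h$, and $h'$ is a $c'$-extension of $h$ for every $c'\ge c$. Let $R$ be the set of pairs $(b,H)$ where $b\in A^+$, $H$ is a nonempty countable set of positions, and $b\le\operatorname{last}(h)$ for all $h\in H$. Put $(b',H')\triangleleft(b,H)$ if every $h\in H$ has a $b$-extension in $H'$.

To prolong countably many positions we treat them one after the other, going down in $A^+$. Something nonzero must remain at the end, and for this we interleave the construction with an auxiliary play against $\Sigma$.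

\begin{lemma}\label{lem:simultaneous}
Let $H$ be a nonempty countable set of positions and let $c\in A^+$ satisfy $c\le\operatorname{last}(h)$ for all $h\in H$. Then there is $(b',H')\in R$ such that every $h\in H$ has a $c$-extension in $H'$.
\end{lemma}

\begin{proof}
Let $H=\{h_k:k<\omega\}$, possibly with repetitions. We define a play
\[
c\ge c_0\ge c_0'\ge c_1\ge c_1'\ge c_2\ge\cdots
\]
in which I plays $c,c_0',c_1',\dots$ and II plays $c_0,c_1,\dots$ according to $\Sigma$. Once $c_k$ is known, it is a legal move of I after $h_k$, because $c_k\le c\le\operatorname{last}(h_k)$; let $c_k'\le c_k$ be the answer of $\Sigma$ to $h_k$ followed by $c_k$, and let $h_k'$ be the position $h_k$ followed by $c_k,c_k'$. Since $\Sigma$ is winning, the auxiliary play has a lower bound $b'\in A^+$. Let $H'=\{h_k':k<\omega\}$. Then $b'\le c_k'=\operatorname{last}(h_k')$ for all $k$, so $(b',H')\in R$, and $h_k'$ is a $c$-extension of $h_k$.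
\end{proof}

\begin{lemma}\label{lem:triangle}
\begin{enumerate}
\item[(a)] The relation $\triangleleft$ is transitive, and $(b',H')\triangleleft(b,H)$ implies $b'\le b$.
\item[(b)] If $(b_0,H_0),(b_1,H_1)\in R$ and $b_0\wedge b_1\ne0$, then some $r\in R$ satisfies $r\triangleleft(b_0,H_0)$ and $r\triangleleft(b_1,H_1)$.
\item[(c)] If $r_{n+1}\triangleleft r_n$ for all $n<\omega$, then some $r\in R$ satisfies $r\triangleleft r_n$ for all $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(b'',H'')\triangleleft(b',H')\triangleleft(b,H)$ and $h\in H$. Take a $b$-extension $h'\in H'$ of $h$ and a $b'$-extension $h''\in H''$ of $h'$. Then $h''$ is a $b$-extension of $h$. Also $b'\le\operatorname{last}(h')\le b$; here we use that $H$ is nonempty.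

(b) Let $c=b_0\wedge b_1$. For $h\in H_j$ we have $c\le b_j\le\operatorname{last}(h)$. Apply Lemma~\ref{lem:simultaneous} to $H_0\cup H_1$ and $c$, and note that a $c$-extension is a $b_j$-extension.

(c) Let $r_n=(b_n,H_n)$. Choose $h_0\in H_0$ and, recursively, a $b_n$-extension $h_{n+1}\in H_{n+1}$ of $h_n$. The union of the $h_n$ is an infinite play according to $\Sigma$, so it has a lower bound $c\in A^+$, and $c\le\operatorname{last}(h_{n+1})\le b_n$ for all $n$. Every $h\in H_n$ satisfies $c\le b_n\le\operatorname{last}(h)$. Apply Lemma~\ref{lem:simultaneous} to $\bigcup_nH_n$ and $c$, and note that a $c$-extension is a $b_n$-extension.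
\end{proof}

The relation $\triangleleft$ need not be irreflexive: if $A=\{0,1\}$ and $H$ is the set of all positions, then $(1,H)\triangleleft(1,H)$. A clock with values in $\omega_1$ turns it into a strict order without destroying countable lower bounds.

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
Let $P=R\times\omega_1$, and put $(r',\alpha')<(r,\alpha)$ if $r'\triangleleft r$ and $\alpha'>\alpha$. This relation is irreflexive because of the second coordinate, and transitive by Lemma~\ref{lem:triangle}(a). So $P$ is a poset.

A decreasing $\omega$-sequence in $P$ is eventually constant or has a strictly decreasing subsequence $(r_0,\alpha_0)>(r_1,\alpha_1)>\cdots$. In the second case take $r$ from Lemma~\ref{lem:triangle}(c) and a countable ordinal $\alpha$ above all $\alpha_n$; then $(r,\alpha)$ is a lower bound. So $P$ is $\sigma$-closed.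

Define $e:P\to A^+$ by $e((b,H),\alpha)=b$. Property (E1) holds by Lemma~\ref{lem:triangle}(a). For (E2), let $a\in A^+$ and let $b\le a$ be the answer of $\Sigma$ to the opening move $a$; then $(a,b)$ is a position, $(b,\{(a,b)\})\in R$, and $b$ is in the range of $e$. For (E3), let $e(r_0,\alpha_0)\wedge e(r_1,\alpha_1)\ne0$. With $r$ from Lemma~\ref{lem:triangle}(b), the element $(r,\max\{\alpha_0,\alpha_1\}+1)$ is below both $(r_0,\alpha_0)$ and $(r_1,\alpha_1)$; the other implication follows from (E1). Thus $(A,e)$ is a completion of $P$, and $A\cong RO(P)$ by uniqueness.
\end{proof}

\begin{thebibliography}{9}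

\bibitem{JS}
Thomas Jech and Saharon Shelah, \emph{On Countably Closed Complete Boolean Algebras}, arXiv:math/9502203 (1995).

\end{thebibliography}
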